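# Triangle-free graphs in hereditary classes whose degeneracy is bounded by bicliques

## 1. Bounded bicliques and greedy coloring

All graphs are finite and simple. For a graph $G$, $|G|$ is its number of vertices, $e(G)$ its number of edges, $\chi(G)$ its chromatic number and $\alpha(G)$ the largest size of an independent set. Two parameters matter today.

**Definition.** $\tau(G)$ is the largest $t$ such that $G$ contains $K_{t,t}$ as a subgraph, not necessarily induced. The degeneracy of $G$ is the maximum, over all subgraphs $G'$ of $G$, of the minimum degree of $G'$.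

For example, a tree with at least one edge has $\tau=1$ and degeneracy $1$, and $K_{t,t}$ has $\tau=t$ and degeneracy $t$. Since $K_{t,t}$ has minimum degree $t$, the degeneracy is always at least $\tau$. We look at classes in which a converse holds: let $\mathcal H$ be a class of graphs closed under taking induced subgraphs, and suppose there is a function $f$ such that every $G\in\mathcal H$ has degeneracy at most $f(\tau(G))$. In such a class, a large biclique is the only possible reason for a subgraph of large minimum degree.

**Proposition 1.** If $G\in\mathcal H$ and $\tau(G)\le t$, then $\chi(G)\le 1+\max_{0\le s\le t}f(s)$.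

**Proof.** Let $g$ be the degeneracy of $G$. Every nonempty subgraph of $G$ has a vertex of degree at most $g$. Remove such vertices one at a time and color them in the reverse order. When a vertex is colored, at most $g$ of its neighbors already have colors, so $g+1$ colors suffice. Finally $g\le f(\tau(G))$. $\square$

So as long as the bicliques are bounded, the chromatic number is bounded. What changes when $\tau(G)$ is allowed to grow with $G$? The bound $f(\tau(G))+1$ becomes useless, although a large biclique by itself is harmless: $\chi(K_{t,t})=2$. If $G$ may contain cliques, large bicliques can come with large chromatic number, as in a complete graph, so one asks about triangle-free $G$. The following conjecture is from Tung Nguyen, Alex Scott, and Paul Seymour, "Subdivisions and near-linear stable sets", arXiv:2409.09400 (2024).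

**Conjecture.** For every class $\mathcal H$ of graphs closed under taking induced subgraphs, if there is a function $f$ such that every $G\in\mathcal H$ has degeneracy at most $f(\tau(G))$, then $\chi(G)\le|G|^{o(1)}$ for every triangle-free $G\in\mathcal H$.

Here $\chi(G)\le |G|^{o(1)}$ means that there is a function $g$, depending on $\mathcal H$, with $g(n)\to0$ as $n\to\infty$ and $\chi(G)\le|G|^{g(|G|)}$ for every triangle-free $G\in\mathcal H$. We shall prove the conjecture, in a stronger form: only the values $f(0),f(1)$ are used, the bound is in terms of the maximum average degree, and "triangle-free" is relaxed.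

## 2. Good graphs, and the theorem on independent sets

If $\tau(G)$ is huge, the hypothesis on $\mathcal H$ says nothing useful about $G$ itself. It does speak about the induced subgraphs of $G$ with small $\tau$, and these are in $\mathcal H$. We keep only those with $\tau\le1$. A graph is *$C_4$-free* if it has no 4-cycle, induced or not. Since $C_4=K_{2,2}$, this means exactly $\tau\le1$.

**Definition.** For an integer $k\ge1$, $G$ is *$k$-good* if $e(F)\le k|F|$ for every $C_4$-free induced subgraph $F$ of $G$. For an integer $r\ge1$, $G$ is *locally $r$-colorable* if $G[N(v)]$ is $r$-colorable for every vertex $v$.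

Locally $1$-colorable means triangle-free, and $K_{r+1}$ is locally $r$-colorable. Both properties pass to induced subgraphs. Three hand computations show what goodness means.

* A $C_4$-free $k$-good graph $G$ has $e(G)\le k|G|$. This is the situation of Section 1.
* $K_{t,t}$ is $1$-good. An induced subgraph with $a$ and $b$ vertices on the two sides is $C_4$-free only if $\min(a,b)\le1$, and then it has $ab\le\max(a,b)\le a+b$ edges.
* Let $H$ be a $C_4$-free graph with $e(H)>k|H|$, and let $G$ be a blow-up of $H$: replace each vertex by a nonempty independent set and each edge by a complete bipartite graph. Then $G$ is not $k$-good, since one vertex from each set gives an induced copy of $H$.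

For a set $S$ of vertices let $D(S)$ be the average degree of $G[S]$, and $D(G)=D(V(G))$.

**Theorem 2.** For all integers $k,r\ge1$ and every $\varepsilon\in(0,1)$ there is $c>0$ such that every nonempty $k$-good locally $r$-colorable graph $G$ satisfies
$$\alpha(G)\ge c\,|G|\,(1+D(G))^{-\varepsilon}.$$

**Corollary 3 (the conjecture).** Let $\mathcal H$ be closed under induced subgraphs, with degeneracy at most $f(\tau(G))$ for all $G\in\mathcal H$. Then $\chi(G)\le|G|^{o(1)}$ for triangle-free $G\in\mathcal H$, and indeed for locally $r$-colorable $G\in\mathcal H$ with $r$ fixed. Moreover, for every $\varepsilon\in(0,1)$ there is $C$ with $\chi(G)\le1+C(1+\mathrm{mad}(G))^{\varepsilon}\ln|G|$ for these $G$, where $\mathrm{mad}$ is the maximum average degree over subgraphs.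

**Proof of Corollary 3 from Theorem 2.** Let $k=\max(1,\lceil f(0)\rceil,\lceil f(1)\rceil)$, and let $G\in\mathcal H$ be nonempty and locally $r$-colorable. A $C_4$-free induced subgraph $F$ of $G$ is in $\mathcal H$ and has $\tau(F)\le1$, so its degeneracy is at most $k$. Removing vertices of degree at most $k$ one at a time gives $e(F)\le k|F|$. So $G$ is $k$-good.

Let $n=|G|$ and $A=1+\mathrm{mad}(G)\le n$. By Theorem 2, every nonempty induced subgraph $G'$ of $G$ has an independent set of size at least $cA^{-\varepsilon}|G'|$. Remove such sets repeatedly, giving each its own color. After $t$ steps at most $n(1-cA^{-\varepsilon})^t\le ne^{-ctA^{-\varepsilon}}$ vertices remain, which is less than $1$ once $t>c^{-1}A^{\varepsilon}\ln n$. Hence $\chi(G)\le c^{-1}A^\varepsilon\ln n+1\le c^{-1}n^\varepsilon\ln n+1$. The first inequality is the second statement, with $C=1/c$.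

For $n\ge2$ let $g(n)$ be the supremum of $\log\chi(G)/\log n$ over the graphs in question with $n$ vertices, or $0$ if there are none (and let $g(1)=0$). Then $g\ge0$ and $\limsup g\le\varepsilon$ for every $\varepsilon\in(0,1)$, so $g(n)\to0$. $\square$

The rest of the lecture proves Theorem 2.

## 3. Sampling at rate $h/d$, and two toy graphs

Suppose $G$ has $m$ vertices, maximum degree at most $d$ and average degree at least $\gamma d$. To contradict $k$-goodness we want a $C_4$-free induced subgraph with more than $k$ edges per vertex. The first thing to try is deletion: keep each vertex with probability $h/d$, then delete a vertex from each surviving 4-cycle. We expect $hm/d$ vertices and at most $\frac{h^2}{2}\frac md$ edges. There are at most $md^3/8$ 4-cycles in $G$ (each arises from $8$ walks $v_1v_2v_3v_4$), so we expect at most $\frac{h^4}{8}\frac md$ of them. All three quantities have the same order $m/d$. To have more than $k$ times as many edges as vertices we need $h>2k\ge2$. Now look at a disjoint union of $N$ copies of $K_{d,d}$ (so $m=2dN$). The expected number of edges is $h^2N$, and the expected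 number of 4-cycles is $\binom d2^2\frac{h^4}{d^4}N$, which tends to $\frac{h^4}4N$ for fixed $N$ as $d\to\infty$. For $h>2$ this exceeds the number of edges, so deletion gives nothing. It has to fail here, because this graph is $1$-good; what saves Theorem 2 is that it has an independent set with half of its vertices. So at the scale $m/d$ we need an additional source of profit. There will be two, and each is visible in a toy graph.

*Toy 1: an array.* Take $d^2$ pairwise nonadjacent vertices arranged in a $d\times d$ array, one more vertex for each row, adjacent to that row, and one for each column, adjacent to that column. Two array vertices with two common neighbors would share a row and a column, so the graph is $C_4$-free. It has $2d^2$ edges and only $d^2+2d$ vertices: nearly $2$ edges per vertex. With $k+1$ ways of cutting the array into stars, any two cutting each other finely, one gets nearly $k+1$ edges per vertex. What is needed is that the star centers are far fewer than the leaves. Sampling leaves at rate $h/d$ and taking an independent set in the sample will give about $\ln h\cdot\frac md$ leaves, against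 $O(m/d)$ centers. The logarithm is the profit.

*Toy 2: a blow-up*, as in Section 2. Here one picks one vertex from each part. This works if there are parts with nearly complete bipartite graphs between many pairs of them.

The proof runs as follows. We try to build $r(k+1)$ systems of stars on the same vertices, as in toy 1. If the construction gets stuck, dense pairs of cells are present in every large vertex set, and we find something like toy 2 inside. For readers who like to know what is coming: the second part is the long one.

## 4. Turán, Alon, Haussler

**Theorem 4 (Turán).** $\alpha(G)\ge|G|/(1+D(G))$ for nonempty $G$.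

**Theorem 5 (Alon, Random Struct. Alg. 1996; for $r=1$ Ajtai–Komlós–Szemerédi, Shearer).** A locally $r$-colorable graph with $N$ vertices and average degree $t\ge1$ has $\alpha\ge c_rN\log t/t$, where $c_r>0$ depends only on $r$.

We use this consequence: *there is $c_r'>0$ such that a locally $r$-colorable graph with $N$ vertices and average degree at most $D_*$, where $D_*\ge e$, satisfies*
$$\alpha\ge c_r'N\,\frac{\ln D_*}{D_*}.\tag{1}$$
Let $t$ be the average degree. If $t\ge e$, use that $\ln t/t$ is decreasing on $[e,\infty)$. If $t<e$, Turán gives $\alpha\ge N/(1+e)\ge N/4\ge\frac N4\cdot\frac{\ln D_*}{D_*}$.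

A family of sets *shatters* a set $A$ if every subset of $A$ is the intersection of $A$ with a member of the family. The *VC-dimension* of the family is the largest size of a shattered set. For example, the intervals of a linearly ordered set with at least two elements have VC-dimension $2$: two points are shattered, and three never are, since an interval containing the outer two contains the middle one.

**Theorem 6 (Haussler, JCTA 1995).** A family of subsets of an $N$-set of VC-dimension at most $p$, in which any two distinct members have symmetric difference of size at least $s$, where $1\le s\le N$, has at most $e(p+1)(2eN/s)^p$ members.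

Finally, recall the projective plane $PG(2,q)$ for a prime $q$: it has $q^2+q+1$ points and as many lines, each line has $q+1$ points, and two distinct points lie on exactly one common line.

## 5. A nearly extremal counterexample

The purpose of this section is to replace a counterexample to Theorem 2 by one in which every large vertex set spans average degree of the full order.

Suppose Theorem 2 fails for $(k,r,\varepsilon)$. Then for each $n$ there is a $k$-good locally $r$-colorable $G_n$ with $\alpha(G_n)<\frac1n|G_n|(1+D(G_n))^{-\varepsilon}$. Let $S\ne\emptyset$ maximize $\varphi(S)=|S|(1+D(S))^{-\varepsilon}$ over the nonempty subsets of $V(G_n)$, and put $D=D(S)$. By Turán applied to $G_n[S]$,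
$$|S|(1+D)^{-\varepsilon}=\varphi(S)\ge\varphi(V(G_n))>n\,\alpha(G_n)\ge\frac{n|S|}{1+D},$$
so $(1+D)^{1-\varepsilon}>n$ and $D\to\infty$. For $\emptyset\ne S'\subset S$, the inequality $\varphi(S')\le\varphi(S)$ rearranges to $1+D(S')\ge(1+D)(|S'|/|S|)^{1/\varepsilon}$.

Let $V$ be the set of $v\in S$ with at most $2D$ neighbors in $S$. Fewer than half of the vertices of $S$ have more than twice the average degree, so $|V|\ge|S|/2$. Put $m=|V|$, $d=2D$ and $G=G_n[V]$. Then:

* **(A)** $G$ has maximum degree at most $d$, and $d\to\infty$;
* **(B)** for every $\sigma>0$ there is $\gamma(\sigma)>0$ such that for large $n$ every $S'\subset V$ with $|S'|\ge\sigma m$ has $D(S')\ge\gamma(\sigma)d$.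

For (B): $|S'|\ge\sigma|S|/2$, so $D(S')\ge\frac d2(\sigma/2)^{1/\varepsilon}-1\ge\frac d4(\sigma/2)^{1/\varepsilon}$ for large $n$.

From now on all graph notions refer to $G$, which is $k$-good and locally $r$-colorable, and we look for a contradiction. All objects depend on $n$; what we call constants do not. The symbol $o(\cdot)$ is for $n\to\infty$, uniformly over everything else. We pass to infinite subsequences of the $n$ finitely often. A set $U\subset V$ is *large* if $|U|\ge um$ for a constant $u>0$. For vertex sets, $e(A,B)=|\{(a,b)\in A\times B:ab\in E(G)\}|$.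

## 6. From positive density to density near 1

Goodness is used here to forbid one fixed induced subgraph. This bounds a VC-dimension, and a bipartite graph of bounded VC-dimension and positive density has a linear-sized nearly complete piece.

**Lemma 7.** For $\zeta,\eta\in(0,1)$ there is $\xi\in(0,1)$ such that: if $X_0,Y_0\subset V$ are disjoint independent sets of size at most $d$ with $e(X_0,Y_0)\ge\zeta d^2$, then there are $X\subset X_0$ and $Y\subset Y_0$ with $|X|,|Y|\ge\xi d$ and $e(X,Y)\ge(1-\eta)|X||Y|$.

**Proof.** **Step 1: a forbidden induced subgraph.** Let $q$ be a prime with $q+1>2k$, let $a=q^2+q+1$, and let $J$ be the bipartite point-line incidence graph of $PG(2,q)$. Two points lie on only one common line, so $J$ is $C_4$-free. Moreover $e(J)=(q+1)a=\frac{q+1}2|J|>k|J|$. Since $G$ is $k$-good, it has no induced $J$.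

**Step 2: bounded VC-dimension.** Call $N(y)\cap X_0$ the trace of $y\in Y_0$. Suppose the traces shattered a set of $a$ vertices. Identify it with the set of points of the plane and choose, for each line, a $y\in Y_0$ whose trace meets the shattered set exactly in that line. Distinct lines give distinct $y$'s, and since $X_0,Y_0$ are independent we would see an induced $J$. So the VC-dimension of the traces is at most $a-1$.

**Step 3: few classes of similar traces.** Let $\delta=\eta\zeta/4$. Take a maximal set $y_1,\dots,y_p$ of vertices of $Y_0$ whose traces pairwise have symmetric difference of size greater than $\delta|X_0|$. Apply Theorem 6 with $N=|X_0|$ and $s=\lceil\delta|X_0|\rceil$, noting $1\le s\le N$: we get $p\le P:=ea(2e/\delta)^{a-1}$. By maximality, every $y\in Y_0$ can be put in a class $Y_i$ with $|(N(y)\triangle N(y_i))\cap X_0|\le\delta|X_0|\le\delta d$.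

**Step 4: a rich class.** The classes with $|Y_i|<\zeta d/(2P)$, if any, contain together fewer than $\zeta d/2$ vertices and so carry fewer than $\zeta d^2/2$ edges. The nonempty classes with $e(X_0,Y_i)<\frac\zeta2d|Y_i|$, if any, carry together fewer than $\frac\zeta2d|Y_0|\le\zeta d^2/2$ edges. There are at least $\zeta d^2>0$ edges, so some $Y_i$ is of neither kind. Some $y\in Y_i$ then has at least $\zeta d/2$ neighbors in $X_0$, so $X:=N(y_i)\cap X_0$ has $|X|\ge\zeta d/2-\delta d\ge\zeta d/4$. Each $y\in Y_i$ misses at most $\delta d=\eta\zeta d/4\le\eta|X|$ vertices of $X$. Take $Y=Y_i$ and $\xi=\min(\zeta/4,\zeta/(2P))$. $\square$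

## 7. Systems of stars

**Definition.** A *system* on a large set $U$ is a family $\mathcal C=(C_w)_{w\in W}$, with $W\subset V$ and $|W|\le Lm/d$ ($L$ a constant), of pairwise disjoint independent sets $C_w\subset N(w)$ with union $U$. The sets $C_w$ are its *cells*; they may be empty. By (A), $|C_w|\le d$.

A system on $U$ restricts to a large subset of $U$: intersect the cells with it and keep the same $W$.

**Definition.** Systems $\mathcal C,\mathcal C'$ on $U$ are *far* if $\max_{C\in\mathcal C,C'\in\mathcal C'}|C\cap C'|=o(d)$. A pair $(\mathcal C,\mathcal C')$, where $\mathcal C=\mathcal C'$ is allowed, is *null on $U$* if $\max_{C\in\mathcal C,C'\in\mathcal C'}e(C\cap U,C'\cap U)=o(d^2)$. It is *robust on $U$* if for every $\sigma>0$ there is $\zeta(\sigma)\in(0,1)$ such that for large $n$ every $Z\subset U$ with $|Z|\ge\sigma m$ has cells $C\in\mathcal C$, $C'\in\mathcal C'$ with $e(C\cap Z,C'\cap Z)\ge\zeta(\sigma)d^2$.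

To see the definitions at work, forget (B) for a moment. In the array of toy 1 (with $m=d^2+2d$), the rows and the columns form two systems on the set of array vertices, each with $|W|=d\le m/d$. They are far, since a row meets a column in one vertex, and all pairs are null, since the array is independent. Next take disjoint copies of $K_{d,d}$; choose one vertex on each side of each copy as a center, whose cell is the opposite side. Then $|W|=m/d$. If $|Z|\ge\sigma m$ with $\sigma>\frac12$, some copy contains at least $2\sigma d$ vertices of $Z$, hence at least $(2\sigma-1)d$ on each side, and $e(C\cap Z,C'\cap Z)\ge(2\sigma-1)^2d^2$ for its two sides. For $\sigma=\frac12$ this breaks down: let $Z$ consist of one side of each copy. So $(\mathcal C,\mathcal C)$ is not robust, and it is null on this $Z$. The last phenomenon is general.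

**Observation.** *If a pair is not robust on $U$, then after passing to a subsequence it is null on a large subset of $U$.* Indeed there is $\sigma>0$ for which no $\zeta$ works, so there are $n_2<n_3<\cdots$ such that for $n=n_j$ some $Z\subset U$ with $|Z|\ge\sigma m$ has $e(C\cap Z,C'\cap Z)<d^2/j$ for all cells. Pass to the $n_j$ and to these $Z$. Also, farness and nullness persist on large subsets and on subsequences.

For systems $\mathcal C_1,\dots,\mathcal C_j$ with center sets $W_i$ we shall maintain, with $L$ a constant,

* **(P)** $e(G[W_i])\le Lm/d$ for all $i$; and $e(W_i,W_{i'})\le Lm/d$ and $|W_i\cap W_{i'}|=o(m/d)$ for $i\ne i'$.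

The proof now consists of three lemmas.

**Lemma 8.** Let $\mathcal C_1,\dots,\mathcal C_j$ ($j\ge0$) be systems on a large $U$ satisfying (P), with all pairs $(\mathcal C_i,\mathcal C_{i'})$, $i\le i'$, null on $U$. Then, after passing to a subsequence, there are a large $U'\subset U$ and a system $\mathcal C_{j+1}$ on $U'$, far from the restrictions of all $\mathcal C_i$, with (P) for all $j+1$ systems.

**Lemma 9.** There cannot be $r(k+1)$ pairwise far systems on a large $U$ satisfying (P).

**Lemma 10.** Let $U$ be large. (Case $s=1$) No system $\mathcal C$ on $U$ has $(\mathcal C,\mathcal C)$ robust on $U$. (Case $s=2$) No two far systems $\mathcal C,\mathcal C'$ on $U$ have $(\mathcal C,\mathcal C')$ robust on $U$.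

**Proof of Theorem 2 from Lemmas 8, 9, 10.** Start with $U=V$ and $j=0$. Suppose we have systems $\mathcal C_1,\dots,\mathcal C_j$ on a large $U$, pairwise far, satisfying (P), with all pairs null. Lemma 8 gives $\mathcal C_{j+1}$, far from the others, on a large $U'$, with (P). Treat the pairs $(\mathcal C_i,\mathcal C_{i'})$, $i\le i'\le j+1$, one at a time. By Lemma 10 (with $s=1$ if $i=i'$ and $s=2$ if $i<i'$) the pair is not robust on the current set. By the Observation it is, along a subsequence, null on a large subset, to which we pass. Once all pairs are treated, repeat. On reaching $r(k+1)$ systems we contradict Lemma 9. $\square$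

## 8. Building one more far system: proof of Lemma 8

The natural way to get a system is to choose $W$ at random at rate $1/d$ and to assign vertices to neighbors in $W$. The new cells lie in neighborhoods $N(w)$, so they are far from an old cell $C$ unless $|N(w)\cap C|$ is of order $d$. If many vertices have so many neighbors in some old cell, we use that concentration instead. For $v\in U$ let $r_i(v)=\max_{C\in\mathcal C_i}|N(v)\cap C|$.

**Step 1: the concentrated case.** *Suppose that for some $i$ and some constant $\zeta>0$, after passing to a subsequence, $U''=\{v\in U:r_i(v)\ge\zeta d\}$ is large.* For $v\in U''$ choose $C(v)\in\mathcal C_i$ with $|N(v)\cap C(v)|\ge\zeta d$, and let $Y_C=\{v\in U'':C(v)=C\}$. If $Y_C\ne\emptyset$ then $|C|\ge\zeta d$; choose $u_C\in C$ uniformly, independently for different $C$. Let $W$ be the set of these $u_C$, which are distinct because the cells are disjoint. As $|C|\le d$,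
$$\mathbb E|N(u_C)\cap Y_C|=\sum_{v\in Y_C}\frac{|N(v)\cap C|}{|C|}\ge\zeta|Y_C|.$$
Let the cell of $u_C$ be a largest color class in an $r$-coloring of $G[N(u_C)\cap Y_C]$. These cells are independent and disjoint, and their union $U'$ has $\mathbb E|U'|\ge\frac\zeta r|U''|$.

Farness comes from nullness: for $C'\in\mathcal C_{i'}$ (any $i'$, including $i$) every vertex of $Y_C\cap C'$ has at least $\zeta d$ neighbors in $C$, so $\zeta d|Y_C\cap C'|\le e(C',C)=o(d^2)$ and $|Y_C\cap C'|=o(d)$. The cell of $u_C$ is a subset of $Y_C$.

With $L'=1/\zeta$ we have $\mathbb P(v\in W)\le L'/d$ for every $v$, since $v$ lies in at most one cell $C$ of $\mathcal C_i$ and is chosen there with probability $1/|C|\le1/(\zeta d)$. Also $\mathbb P(v,v'\in W)\le(L'/d)^2$ for $v\ne v'$: two vertices of one cell are never both in $W$, and different cells choose independently.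

**Step 2: the spread-out case.** *Otherwise, for every constant $\zeta>0$ and every $i$ we have $|\{v\in U:r_i(v)\ge\zeta d\}|=o(m)$.* We first make $\zeta$ tend to $0$. For each integer $q\ge1$ choose $N_q$, with $N_1<N_2<\cdots$, such that for $n\ge N_q$ and all $i\le j$ this set with $\zeta=1/q$ has size at most $m/q$. Let $\zeta_n=1/q$ for $N_q\le n<N_{q+1}$. Then $\zeta_n\to0$, and $U_g=\{v\in U:r_i(v)\le\zeta_nd\text{ for all }i\}$ satisfies $|U\setminus U_g|\le j\zeta_nm=o(m)$ (for $j=0$, $U_g=U$). So $U_g$ is large, and by (B) $D(U_g)\ge\gamma d$ for a constant $\gamma>0$.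

At least $\frac\gamma2|U_g|$ vertices of $U_g$ have at least $\gamma d/2$ neighbors in $U_g$: the degrees in $G[U_g]$ sum to at least $\gamma d|U_g|$, the vertices of smaller degree contribute at most $\frac{\gamma d}2|U_g|$, and each of the others contributes at most $d$. Let $W$ contain each vertex of $U_g$ independently with probability $1/d$. Each of these vertices of large degree has a neighbor in $W$ with probability at least $1-(1-1/d)^{\gamma d/2}\ge1-e^{-\gamma/2}$. Assign each vertex of $U_g$ with a neighbor in $W$ to one such neighbor, and let the cell of $w\in W$ be a largest color class in an $r$-coloring of the graph induced on the set assigned to $w$ (a subset of $N(w)$). The union $U'$ of the cells has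
$$\mathbb E|U'|\ge\frac1r\cdot\frac\gamma2\,(1-e^{-\gamma/2})\,|U_g|.$$
A cell lies in $N(w)$ with $w\in U_g$, so it meets each $C\in\mathcal C_i$ in at most $r_i(w)\le\zeta_nd=o(d)$ vertices. The new system is far from all $\mathcal C_i$. Here $\mathbb P(v\in W)\le L'/d$ and $\mathbb P(v,v'\in W)\le(L'/d)^2$ with $L'=1$.

**Step 3: an outcome satisfying (P).** In both cases $\mathbb E|U'|\ge c_0m$ for a constant $c_0\in(0,1)$. Recall that $|W_i|\le Lm/d$ and $e(G)\le md/2$. So
$$\mathbb E|W|\le\frac{L'm}d,\qquad\mathbb E\,e(G[W])\le\frac{md}2\Big(\frac{L'}d\Big)^2=\frac{L'^2m}{2d},$$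
$$\mathbb E\,e(W,W_i)\le\sum_{w\in W_i}|N(w)|\frac{L'}d\le L'|W_i|\le\frac{LL'm}d,\qquad\mathbb E|W\cap W_i|\le|W_i|\frac{L'}d\le\frac{LL'm}{d^2}=o(m/d).$$
Since $|U'|\le m$ and $\mathbb E|U'|\ge c_0m$, we have $\mathbb P(|U'|\ge c_0m/2)\ge c_0/2$. By Markov's inequality, each of the $2+2j$ other quantities exceeds $4(2+2j)/c_0$ times its bound with probability at most $c_0/(4(2+2j))$, in total at most $c_0/4<c_0/2$. So some outcome has $|U'|\ge c_0m/2$ and all other quantities within a constant factor of their bounds. Fix it; then (P) holds with a larger $L$. $\square$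

## 9. Too many far systems: proof of Lemma 9

This is toy 1 in general position. The vertices $t\in U$ play the array vertices. Suppose there are $r(k+1)$ pairwise far systems $\mathcal C_i$ as in the lemma. For $t\in U$ let $C_i(t)$ be its cell in $\mathcal C_i$ and $w_i(t)\in W_i\cap N(t)$ the corresponding center. For fixed $i$, each $w$ equals $w_i(t)$ for at most $d$ vertices $t$.

**Step 1: make the centers of $t$ distinct and pairwise nonadjacent.** Delete from $U$ all $t$ for which some $w_i(t)$ lies in some $W_{i'}$ with $i'\ne i$. By (P) these are at most $(r(k+1))^2\,d\cdot o(m/d)=o(m)$ vertices. Now the $w_i(t)$ are $r(k+1)$ distinct vertices of $N(t)$. As $G[N(t)]$ is $r$-colorable, some $k+1$ of them are pairwise nonadjacent. There are boundedly many choices of which $k+1$ systems these come from, so by pigeonhole we pass to a large subset, of size at least $u_0m$, and to $k+1$ systems, relabeled $1,\dots,k+1$, such that $w_1(t),\dots,w_{k+1}(t)$ are distinct and pairwise nonadjacent for all $t$.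

**Step 2: discard vertices with crowded surroundings.** Let $W=\bigcup_{i\le k+1}W_i$. By (P), $|W|\le L_1m/d$ and $e(G[W])\le L_1m/d$ for a constant $L_1$. Since $\sum_t|N(t)\cap W|\le d|W|\le L_1m$, there is a constant $Q$ such that at most $u_0m/8$ vertices $t$ have $|N(t)\cap W|>Q$. At most $2L_1m/(dQ')$ vertices of $W$ have more than $Q'$ neighbors in $W$, and each of them is a $w_i(t)$ for at most $(k+1)d$ vertices $t$. So for a suitable constant $Q'$ at most $u_0m/8$ vertices $t$ have such a $w_i(t)$. Removing all these $t$ leaves $U'$ with $|U'|\ge u_0m/2$.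

**Step 3: sample centers at rate $\frac12$ and leaves at rate $h/d$.** Let $W^*\subset W$ contain each vertex independently with probability $\frac12$. Independently, let $\mathcal R\subset U'$ contain each vertex independently with probability $h/d$, where $h$ is a large constant. Call $t\in\mathcal R$ *clean* if $N(t)\cap W^*=\{w_1(t),\dots,w_{k+1}(t)\}$ and no $w_i(t)$ has a neighbor in $W^*$. This requires that the $w_i(t)$ are in $W^*$, and that the other vertices of $N(t)\cap W$ and all vertices of $N(w_i(t))\cap W$ are not. Since the $w_i(t)$ are pairwise nonadjacent, the requirements are consistent, and they concern at most $Q+(k+1)Q'$ vertices. So given $t\in\mathcal R$, $t$ is clean with probability at least $\pi:=2^{-Q-(k+1)Q'}$. Let $A_0$ be the set of clean vertices and $x=\pi hu_0m/(4d)$. Then $\mathbb E|A_0|\ge\frac{u_0m}2\cdot\frac hd\cdot\pi=2x$.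

**Step 4: remove pairs that share two cells, keep few edges.** We have $\mathbb E\,e(G[\mathcal R])\le\frac{md}2\cdot\frac{h^2}{d^2}=\frac{h^2m}{2d}$. Let $\mathcal N$ be the number of pairs in $\mathcal R$ sharing cells of two different systems. For given $t$ and $i\ne i'$ the other member lies in $C_i(t)\cap C_{i'}(t)$, a set of size $o(d)$ by farness. So $\mathbb E\mathcal N\le m(k+1)^2\,o(d)\,h^2/d^2=o(m/d)$. Put $\alpha_1=\pi u_0/(4h)$; then $\alpha_1\frac{h^2m}{2d}=\frac x2$, and
$$\mathbb E\big[|A_0|-\mathcal N-\alpha_1e(G[\mathcal R])\big]\ge2x-\frac x2-o(m/d)\ge x$$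
for large $n$. Fix an outcome attaining this, and delete from $A_0$ one vertex of each pair counted by $\mathcal N$, when that vertex lies in $A_0$, to get $A_1$. Then $|A_1|\ge x+\alpha_1e(G[\mathcal R])$. So $|A_1|\ge x$ and $e(G[A_1])\le|A_1|/\alpha_1$, that is, $G[A_1]$ has average degree at most $D_h:=2/\alpha_1=8h/(\pi u_0)$.

**Step 5: the logarithm.** By (1) there is an independent $A\subset A_1$ with
$$|A|\ge c_r'\,x\,\frac{\ln D_h}{D_h}=\frac{c_r'\pi^2u_0^2}{32}\,\ln(D_h)\,\frac md>kL_1\frac md\ge k|W|$$
if $h$ is large. Here it matters that $\pi,u_0,L_1$ do not depend on $h$.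

**Step 6: the forbidden subgraph.** Let $W^{**}$ be the set of $w\in W^*$ without neighbors in $W^*$. Both $A$ and $W^{**}$ are independent, and they are disjoint, since each $t\in A$ has neighbors in $W^*$. For $t\in A$, cleanness gives $N(t)\cap W^{**}=\{w_1(t),\dots,w_{k+1}(t)\}$. Let $F=G[A\cup W^{**}]$. It is bipartite, so a 4-cycle in it gives $t\ne t'$ in $A$ with two common neighbors in $W^{**}$. Each common neighbor is $w_i(t)=w_{i'}(t')$ for some $i,i'$, and $i=i'$ because $w_i(t)\notin W_{i'}$ for $i'\ne i$ by Step 1. The two common neighbors belong to different $i$. So $t,t'$ share cells in two systems, which Step 4 excluded. Hence $F$ is $C_4$-free. But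
$$e(F)=(k+1)|A|>k|A|+k|W|\ge k(|A|+|W^{**}|)=k|F|,$$
contradicting $k$-goodness. $\square$

## 10. Robust pairs: why the blow-up must be grown randomly

It remains to prove Lemma 10. Take $s=1$ for orientation. By robustness and Lemma 7, every large set $Z$ contains subsets $X\subset c$, $Y\subset c'$ of two cells, of size at least $\xi d$, with a nearly complete bipartite graph between them. We want many such pairs, forming a graph $H$ on the set of cells that has large (constant) average degree and almost no 4-cycles, and then pick one vertex from each cell so that nearly each edge of $H$ yields an edge of $G$.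

Choosing many pairs at once does not work: two pairs $(c,c',X,Y)$ and $(c,c'',X',Y')$ at the same cell may have $X\cap X'=\emptyset$, and then no vertex of $c$ serves both. So one should proceed in rounds. Keep a weight function $\omega$ on the vertices, of total about $1$ on each cell. When a pair $(c,c',X,Y)$ is used, move all the weight of $c$ uniformly to $X$ and that of $c'$ to $Y$, and look for later pairs within the new weights. Robustness keeps supplying pairs, because it applies to every large set.

There is a second difficulty. Picked vertices of cells not joined in $H$ may be adjacent in $G$, and such *unsupported* edges could form 4-cycles. If weights are moved greedily, these edges may come to dominate. The remedy has two parts. First, we pass to a random part $U_0$ of the cells, so that at rate $1/d$ unsupported edges are fewer than vertices by a factor as small as we like. Second, each move of weight is randomized so that the expected weight of each vertex does not change; when a cell is not used, its weights are corrected slightly. Then the expected product $\omega(v)\omega(u)$, over histories in which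 the cells of $v$ and $u$ have not been joined, grows by only a constant factor during the whole process. We choose the constants so that the thinning beats this factor.

A small example of the correction: a cell $c$ with weight $1/|c|$ at each vertex, and one available pair with $|X|=|c|/2$, used with probability $q$. If it is used, the weight is $2/|c|$ on $X$ and $0$ off $X$. If not, put $\frac1{|c|}\cdot\frac{1-2q}{1-q}$ on $X$ and $\frac1{|c|}\cdot\frac1{1-q}$ off $X$. The expected weight of a vertex is $\frac1{|c|}(2q+1-2q)$ on $X$ and $\frac1{|c|}$ off $X$, so it is $\frac1{|c|}$ in both cases, and the total stays $1$ in both outcomes.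

For $s=2$ each vertex lies in two cells, one of each system, and farness makes the two cells of a vertex behave almost independently.

## 11. Thinning, constants, invariants

Let $s\in\{1,2\}$ and suppose the pair in Lemma 10 is robust on $U$, with function $\zeta(\cdot)$; let $|U|\ge um$. Let $\mathcal Q_1$ be the family of cells of $\mathcal C$ and, if $s=2$, $\mathcal Q_2$ that of $\mathcal C'$. Put $\mathcal Q=\mathcal Q_1$ if $s=1$, and let $\mathcal Q$ be the disjoint union of $\mathcal Q_1$ and $\mathcal Q_2$ if $s=2$. So $|\mathcal Q_j|\le Lm/d$. For $v\in U$ let $K(v)$ be the set of the $s$ cells containing $v$; write $a(v)$ for its cell in $\mathcal Q_1$ and, for $s=2$, $b(v)$ for its cell in $\mathcal Q_2$. For $s=2$ put $\kappa=\max_{a\in\mathcal Q_1,b\in\mathcal Q_2}|a\cap b|/d$, so $\kappa\to0$ by farness. Since cells are independent, *adjacent $v,u$ have $K(v)\cap K(u)=\emptyset$*. For a function $\omega$ on a set $U_0$ and a set $c$, write $\omega(c)=\sum_{v\in c\cap U_0}\omega(v)$.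

The constants are
$$R=600(k+5),\quad\Delta=100R,\quad\Delta^*=3\Delta^3,\quad\rho=\frac1{1000R\Delta^3},\quad T=\frac R\rho\in\mathbb N,$$
$$\eta=\frac{e^{-32R}}{1000},\quad\lambda=\frac{e^{-32R}}\Delta,\quad\beta=\frac1{100},\quad\iota=2^{-T-10}.$$
Here $T$ is the number of rounds, $\Delta$ the degree bound for $H$, $\rho$ the speed of the process, and $\iota$ a tolerance for cell weights.

**Step 1: thin out, to make edges rare.** Choose each cell of $\mathcal Q_1$ independently with probability $\lambda$, and let $U_0$ be the union of the chosen cells. Then $\mathbb E|U_0|=\lambda|U|$. Adjacent vertices lie in different cells of $\mathcal Q_1$, so $\mathbb E\,e(G[U_0])=\lambda^2e(G[U])\le\lambda^2d|U|/2$. Hence some outcome has $\lambda d|U_0|-e(G[U_0])\ge\lambda^2d|U|/2$. Fix it: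
$$e(G[U_0])\le\lambda d|U_0|,\qquad|U_0|\ge\lambda|U|/2.\tag{2}$$

**Step 2: initial data and the recursive constants.** Put $\omega_0=1/d$ on $U_0$, let $H_0$ be the empty graph on $\mathcal Q$, and let $\Theta_0=\omega_0(U_0)=|U_0|/d$, so that $\frac{\lambda u}2\frac md\le\Theta_0\le\frac md$. Let $M_0=1$ and, for $l\ge0$,
$$\sigma_l=\frac{\lambda u}{200M_l},\quad\sigma_l'=2^{-3-2\Delta^*}\sigma_l,\quad\zeta_l=\zeta(\sigma_l'),\quad\xi_l\text{ from Lemma 7 for }(\zeta_l,\eta),$$
$$\nu_l=\beta\xi_l,\quad B_l=2/\nu_l,\quad\Phi_l=1/\nu_l\ge2,\quad M_{l+1}=M_l\Phi_l^2.$$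
All of these are constants, and $n$ is always taken large in terms of them.

**Step 3: what is to be maintained.** We construct random $(\omega_l,H_l)$, $0\le l\le T$, where $\omega_l:U_0\to[0,\infty)$ and $H_l$ is a simple graph on $\mathcal Q$, with all edges between $\mathcal Q_1$ and $\mathcal Q_2$ if $s=2$. With $\iota_l=(2^l-1)\iota$ we require
$$\omega_l\le\frac{M_l}d,\qquad\omega_l(c)\le1+\iota_l\le2\ \ (c\in\mathcal Q),\qquad H_l\text{ has maximum degree at most }\Delta.\tag{3}$$
For $l=0$ this holds because $|c|\le d$. Put $\Theta_l=\omega_l(U_0)$.

## 12. One round of the process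

Let $(\omega,H)=(\omega_l,H_l)$ be given. In this section we drop the index $l$ also from the constants.

### 12.1 Links, and how many there are

A cell is *active* if its $H$-degree is less than $\Delta$. A *link* is $p=(c,c',X,Y)$, where $c\in\mathcal Q_1$ and $c'\in\mathcal Q_s$ are distinct active cells at $H$-distance greater than $3$, $X\subset(c\setminus c')\cap U_0$, $Y\subset(c'\setminus c)\cap U_0$, $|X|,|Y|\ge\xi d$ and $e(X,Y)\ge(1-\eta)|X||Y|$. It is *incident* to $c$ and $c'$ (written $p\ni c$, $p\ni c'$) and *joins* them. Let $f_{p,c}$ and $f_{p,c'}$ be the uniform probability distributions on $X$ and on $Y$. The distance condition is there so that no single new edge of $H$ can close a 4-cycle.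

Let $\mathcal P$ be a maximal multiset of links such that
$$\mathrm{used}_x(v):=\sum_{p\in\mathcal P,\,p\ni x}\nu f_{p,x}(v)\le\omega(v)\qquad\text{for all }v\in U_0,\ x\in K(v).\tag{4}$$
Summing over $v\in x$ gives $\nu\,|\{p\in\mathcal P:p\ni x\}|\le\omega(x)\le2$. So at most $B=2/\nu$ members of $\mathcal P$ are incident to a given cell, and a maximal finite $\mathcal P$ exists; choose it by a deterministic rule. By (4), if $p\in\mathcal P$ and $f_{p,x}(v)>0$, then $\omega(v)>0$ and $f_{p,x}(v)/\omega(v)\le1/\nu=\Phi$.

**Claim 11.** $Z=\{v\in U_0:\text{all cells of }K(v)\text{ are active, and }\omega(v)-\mathrm{used}_x(v)\ge\beta/d\text{ for all }x\in K(v)\}$ has $|Z|<\sigma m$.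

**Proof.** Suppose not; we find a link that can be added. Say that two distinct cells conflict if their $H$-distance is at most $3$. Each cell conflicts with at most $\Delta+\Delta^2+\Delta^3\le\Delta^*$ cells. If $s=2$, discard from $Z$ the vertices $v$ with $a(v),b(v)$ conflicting; there are at most $\frac{Lm}d\cdot\Delta^*\cdot\kappa d=o(m)$ of them. Turn each cell on with probability $\frac12$, independently. Let $Z'$ be the set of remaining $v\in Z$ such that all cells of $K(v)$ are on and all cells conflicting with one of them are off. The requirements are consistent, so each remaining $v$ is in $Z'$ with probability at least $2^{-2-2\Delta^*}$. Fix an outcome with $|Z'|\ge\sigma'm$. No two cells meeting $Z'$ conflict, since both are on.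

By robustness there are $c\in\mathcal Q_1$, $c'\in\mathcal Q_s$ with $e(c\cap Z',c'\cap Z')\ge\zeta d^2$. Here $c\ne c'$, as cells are independent. A vertex of $c\cap c'$ has no neighbor in $c\cup c'$, so all these edges run between $(c\setminus c')\cap Z'$ and $(c'\setminus c)\cap Z'$, which are disjoint independent sets of size at most $d$. Lemma 7 gives $X,Y\subset Z'$ for which $p=(c,c',X,Y)$ is a link: both cells meet $Z'$, so they are active and do not conflict. As $\nu f_{p,x}\le\nu/(\xi d)=\beta/d$, and $\omega(v)-\mathrm{used}_x(v)\ge\beta/d$ for $v\in Z'$, the link $p$ can be added to $\mathcal P$ without violating (4). This contradicts maximality. $\square$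

**Claim 12.** $\frac12\Big(\Theta_l-\frac{\Theta_0}{50}-\frac{4|E(H_l)|}\Delta\Big)\le\nu|\mathcal P|\le\Theta_l$.

**Proof.** Each link contributes $\nu$ at each of its two cells, so $2\nu|\mathcal P|=\sum_x\sum_{v\in x\cap U_0}\mathrm{used}_x(v)\le\sum_x\omega(x)=s\Theta_l\le2\Theta_l$. For the lower bound, if $v\in U_0\setminus Z$ and all cells of $v$ are active, some $x\in K(v)$ has $\mathrm{used}_x(v)>\omega(v)-\beta/d$. There are at most $2|E(H)|/\Delta$ inactive cells, each of weight at most $2$. So
$$2\nu|\mathcal P|\ge\Theta_l-\omega(Z)-\frac{4|E(H)|}\Delta-\frac\beta d|U_0|.$$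
Here $\omega(Z)\le\sigma m\frac Md=\frac{\lambda u}{200}\frac md\le\frac{\Theta_0}{100}$ and $\beta|U_0|/d=\frac{\Theta_0}{100}$. $\square$

### 12.2 The random step

Each $p\in\mathcal P$ *rings* independently with probability $\rho\nu$. It is *realized* if it rings and no other member of $\mathcal P$ sharing a cell with $p$ rings. Let $q_p=\mathbb P(p\text{ is realized})$. At most $2B=4/\nu$ members share a cell with $p$, so
$$(1-4\rho)\rho\nu\le q_p\le\rho\nu,\qquad Q_x:=\sum_{p\ni x}q_p\le2\rho.\tag{5}$$
Two realized links share no cell. The *status* of a cell $x$ is the unique realized $p\ni x$, or "none". For $v\in x\cap U_0$ with $\omega(v)>0$ put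
$$F_x(v)=\begin{cases}\dfrac{f_{p,x}(v)}{\omega(v)}&\text{if the status is }p,\\[2mm]\dfrac{1-\sum_{p\ni x}q_pf_{p,x}(v)/\omega(v)}{1-Q_x}&\text{if it is none,}\end{cases}\tag{6}$$
and $F_x(v)=1$ if $\omega(v)=0$. By (5) and (4), $\sum_{p\ni x}q_pf_{p,x}(v)\le\rho\,\mathrm{used}_x(v)\le\rho\,\omega(v)$. So in the second case $0\le F_x(v)\le1/(1-2\rho)\le2\le\Phi$, and $0\le F_x\le\Phi$ always. The status is $p$ with probability $q_p$ and none with probability $1-Q_x$, hence $\mathbb EF_x(v)=1$.

Put $\omega'(v)=\omega(v)\prod_{x\in K(v)}F_x(v)$, and let $H_{l+1}$ be $H_l$ together with the edges $cc'$ for all realized $p=(c,c',X,Y)$. The new edges form a matching between cells that were active and at $H_l$-distance greater than $3$. So $H_{l+1}$ is simple with maximum degree at most $\Delta$, and if $s=2$ all its edges are between $\mathcal Q_1$ and $\mathcal Q_2$. For a cell $c$ let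
$$\mu_c=\sum_{v\in c\cap U_0}\omega(v)F_c(v)=\begin{cases}1&\text{if some }p\ni c\text{ is realized,}\\\frac{\omega(c)-Q_c}{1-Q_c}=1+\frac{\omega(c)-1}{1-Q_c}&\text{otherwise.}\end{cases}\tag{7}$$

If $s=1$, put $\omega_{l+1}=\omega'$; then $\omega_{l+1}(c)=\mu_c$. If $s=2$, the other cells of the vertices of $c$ also influence $\omega'(c)$, and we cut off rare large values: let $\mathcal O=\{c\in\mathcal Q:\omega'(c)>\mu_c+\iota\}$, put $\omega_{l+1}(v)=0$ if $K(v)\cap\mathcal O\ne\emptyset$ (we say that $v$ is *killed*), and $\omega_{l+1}(v)=\omega'(v)$ otherwise.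

The invariants (3) persist. First, $\omega_{l+1}\le\omega'\le M_l\Phi_l^2/d=M_{l+1}/d$. Since $1-Q_c\ge\frac12$, (7) and $\omega_l(c)\le1+\iota_l$ give $\mu_c\le1+2\iota_l$. So $\omega_{l+1}(c)\le\mu_c+\iota\le1+2\iota_l+\iota=1+\iota_{l+1}$ (if $c\in\mathcal O$, then $\omega_{l+1}(c)=0$). And $\iota_{l+1}\le1$ for $l+1\le T$.

Call $c$ *spoiled* in this round if $|\omega_{l+1}(c)-\mu_c|>\iota$.

### 12.3 The two-point estimate

**Claim 13.** Let $v,u\in U_0$ with $K(v)\cap K(u)=\emptyset$, and let $\mathcal E$ be the event that no realized $p$ joins a cell of $K(v)$ to a cell of $K(u)$. Then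
$$\mathbb E[\omega_{l+1}(v)\omega_{l+1}(u)\mathbf 1_{\mathcal E}\mid\omega_l,H_l]\le e^{32\rho}\,\omega_l(v)\omega_l(u).$$

**Proof.** We may assume $\omega_l(v),\omega_l(u)>0$. Let $K=K(v)\cup K(u)$, so $|K|=2s\le4$, and evaluate $F_x$ at $v$ for $x\in K(v)$ and at $u$ for $x\in K(u)$. As $\omega_{l+1}\le\omega'$, it suffices to bound $\mathbb E[\prod_{x\in K}F_x\,\mathbf 1_{\mathcal E}]$.

Suppose a realized $p=(c,c',X,Y)$ is incident to two cells of $K$. Then either $\mathcal E$ fails, or $c,c'$ are the two cells of one of the vertices, say $v\in c\cap c'$. In the latter case $v\notin X\cup Y$, so $F_c(v)=0$ and the product is $0$. Therefore nonzero contributions come only from patterns of this form: for some $I\subset K$, the statuses are links $p_x\ni x$ for $x\in I$, pairwise distinct, and "none" for $x\in K\setminus I$. In such a pattern all $p_x$ ring, and distinct links ring independently. So by (5), using $\rho\nu\le q_{p_x}/(1-4\rho)$ for $x\in I$ and $1\le(1-Q_x)/(1-4\rho)$ for $x\notin I$, its probability is at most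
$$\prod_{x\in I}\rho\nu\le(1-4\rho)^{-4}\prod_{x\in I}q_{p_x}\prod_{x\in K\setminus I}(1-Q_x).$$
All terms are nonnegative. Multiply by the values of the $F_x$ and sum over all choices of $I$ and of $p_x\ni x$: the sum factors over $x\in K$, and we get
$$\mathbb E\Big[\prod_{x\in K}F_x\,\mathbf 1_{\mathcal E}\Big]\le(1-4\rho)^{-4}\prod_{x\in K}\mathbb EF_x=(1-4\rho)^{-4}\le e^{32\rho},$$
where the last step uses $-\ln(1-y)\le2y$ for $0\le y\le\frac12$. $\square$

### 12.4 Few cells are spoiled

**Claim 14.** Conditionally on $(\omega_l,H_l)$, and uniformly: the expected number of cells spoiled in this round is $o(m/d)$, and $|\mathbb E\,\Theta_{l+1}-\Theta_l|=o(m/d)$.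

**Proof.** For $s=1$ no cell is spoiled, and $\mathbb E\,\omega'(v)=\omega(v)$. Let $s=2$.

**Step 1: independence at distance 4.** Let $\Gamma$ be the multigraph on $\mathcal Q$ with edge set $\mathcal P$; its degrees are at most $B$. The status of $x$ is determined by the rings of the links at $x$ and of the links sharing a cell with these, so only by links having an end at $\Gamma$-distance at most $1$ from $x$. If a link has an end at distance at most $1$ from $x$ and an end at distance at most $1$ from $y$, then $\mathrm{dist}_\Gamma(x,y)\le3$. So if $\mathrm{dist}_\Gamma(x,y)\ge4$ for every $y$ in a set $\mathcal Y$, the status of $x$ is independent of the statuses of the cells of $\mathcal Y$. Balls of radius $3$ contain at most $1+B+B^2+B^3\le4B^3$ cells.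

**Step 2: $\omega'(c)$ is close to $\mu_c$.** Fix $c$, and for $v\in c$ let $\bar c(v)$ be the other cell of $v$. Then $\omega'(c)-\mu_c=\sum_{v\in c\cap U_0}\omega(v)F_c(v)(F_{\bar c(v)}(v)-1)$, so
$$\mathbb E(\omega'(c)-\mu_c)^2=\sum_{v,v'\in c\cap U_0}\omega(v)\omega(v')\,\mathbb E\big[F_c(v)F_c(v')(F_{\bar c(v)}(v)-1)(F_{\bar c(v')}(v')-1)\big].$$
A term vanishes if $\bar c(v)$ has $\Gamma$-distance at least $4$ from both $c$ and $\bar c(v')$, by Step 1 and $\mathbb EF_{\bar c(v)}(v)=1$. Otherwise its expectation factor is at most $\Phi^4$ in absolute value, as $0\le F\le\Phi$ and $\Phi\ge2$. For given $v'$ there are at most $8B^3$ possibilities for such a cell $\bar c(v)$, and each meets $c$ in weight at most $\kappa d\cdot\frac Md=M\kappa$. As $\omega(c)\le2$, the second moment is at most $\Phi^4\cdot2\cdot8B^3M\kappa=o(1)$, uniformly in $c$. There are at most $2Lm/d$ cells, so by Chebyshev the expected number of cells with $|\omega'(c)-\mu_c|>\iota/2$ is $o(m/d)$.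

**Step 3: little is killed.** The cells in Step 2 include $\mathcal O$. Each cell has $\omega'$-weight at most $d\cdot M_{l+1}/d=M_{l+1}$, so the expected killed weight is at most $M_{l+1}\mathbb E|\mathcal O|=o(m/d)$. Each vertex is in $2$ cells, so at most $4(\text{killed weight})/\iota$ cells lose more than $\iota/2$ by killing. A spoiled cell has $|\omega'(c)-\mu_c|>\iota/2$ or loses more than $\iota/2$ by killing. So $o(m/d)$ cells are spoiled in expectation.

**Step 4: the total weight.** $\mathbb E[F_{a(v)}(v)F_{b(v)}(v)]$ lies in $[0,\Phi^2]$ and equals $1$ unless $\mathrm{dist}_\Gamma(a(v),b(v))\le3$. The vertices $v$ with $\mathrm{dist}_\Gamma(a(v),b(v))\le3$ have total weight at most $\frac{Lm}d\cdot4B^3\cdot M\kappa=o(m/d)$. So $|\mathbb E\,\omega'(U_0)-\Theta_l|=o(m/d)$, and with Step 3 the second statement follows. $\square$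

## 13. Accounts after $T$ rounds

There are constantly many rounds, so errors $o(m/d)$ may be added up, and they are $o(\Theta_0)$ by Step 2 of Section 11.

**(a) Weight and spoiled cells.** By Claim 14, $\mathbb E\Theta_l\in[0.99\,\Theta_0,1.01\,\Theta_0]$ for all $l\le T$, and the expected number of cells ever spoiled is $o(m/d)$.

**(b) Edges of $H_T$.** In round $l\to l+1$ the conditional expected number of new edges is $\sum_{p\in\mathcal P}q_p$, which lies between $(1-4\rho)\rho\nu|\mathcal P|$ and $\rho\nu|\mathcal P|$ by (5). By Claim 12 and (a), $\mathbb E|E(H_l)|\le\rho\sum_{l'<l}\mathbb E\Theta_{l'}\le1.01\rho T\,\Theta_0\le2R\Theta_0$ for all $l\le T$. Using this in the lower bound of Claim 12, with $8R/\Delta=0.08$,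
$$\mathbb E|E(H_T)|\ge(1-4\rho)\rho\sum_{l<T}\frac12\Big(0.99-0.02-\frac{8R}\Delta\Big)\Theta_0\ge\frac R4\Theta_0,\qquad\mathbb E|E(H_T)|\le2R\Theta_0.\tag{8}$$

**(c) 4-cycles of $H_T$.** New edges form a matching, so a 4-cycle of $H_{l+1}$ not in $H_l$ has one new edge or two opposite new edges. It does not have exactly one, since then the ends of the new edge would be joined by a path of length $3$ in $H_l$, while new edges join cells at $H_l$-distance greater than $3$. So it consists of two new edges $c_1c_2,c_3c_4$ and old edges $c_2c_3,c_4c_1$. Given the link $p$ joining $c_1,c_2$, there are at most $\Delta^2$ choices of $(c_3,c_4)$. At most $2/\nu$ links join $c_3,c_4$, of total ringing probability at most $2\rho$, and they ring independently of $p$. So the conditional expected number of 4-cycles created is at most $\rho\nu|\mathcal P|\cdot\Delta^2\cdot2\rho\le2\rho^2\Delta^2\Theta_l$. Summing over the $T=R/\rho$ rounds,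
$$\mathbb E[\#C_4(H_T)]\le3R\Delta^2\rho\,\Theta_0.\tag{9}$$

**(d) Unsupported pairs.** For $vu\in E(G[U_0])$ let $\psi_l(v,u)$ be the indicator that no $H_l$-edge joins $K(v)$ to $K(u)$. We have $K(v)\cap K(u)=\emptyset$, and in the notation of Claim 13 $\psi_{l+1}=\psi_l\mathbf 1_{\mathcal E}$. Iterating Claim 13 from $\omega_0(v)\omega_0(u)=d^{-2}$ gives
$$\mathbb E[\omega_T(v)\omega_T(u)\psi_T(v,u)]\le e^{32\rho T}d^{-2}=e^{32R}d^{-2}.\tag{10}$$

**(e) Nonadjacent weight across an edge of $H_T$.** We want to know that most of the weight $\omega_T(c)\omega_T(c')$ of an edge $cc'$ of $H_T$ is on adjacent pairs. When a link is realized, only a fraction $\eta$ is nonadjacent; we must see that later rounds do not amplify this too much. For $cc'\in E(H_l)$ with $c\in\mathcal Q_1$, $c'\in\mathcal Q_s$, let $S_l(c,c')$ be the sum of $\omega_l(v)\omega_l(u)$ over all $v\in(c\setminus c')\cap U_0$ and $u\in(c'\setminus c)\cap U_0$ with $vu\notin E(G)$ such that no $H_l$-edge other than $cc'$ joins $K(v)$ to $K(u)$. (For $s=1$ the two orders of $c,c'$ give the same sum.) For such $v,u$ we have $K(v)\cap K(u)=\emptyset$: for $s=2$,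 $b(v)\ne c'$ because $v\notin c'$, and $a(u)\ne c$ because $u\notin c$.

**Step 1: creation.** Suppose $cc'$ is created in round $l\to l+1$, that is, some $p=(c,c',X,Y)$ is realized. Then $\omega'$ vanishes on $c\setminus X$ and on $c'\setminus Y$. For $v\in X$, $u\in Y$ we have
$$\omega'(v)\omega'(u)=f_{p,c}(v)f_{p,c'}(u)\prod_{x\in K'}F_x,\qquad K'=(K(v)\cup K(u))\setminus\{c,c'\},$$
where $K'=\emptyset$ if $s=1$ and $K'=\{b(v),a(u)\}$ if $s=2$, and $F_x$ is evaluated at $v$, respectively $u$. The pair $(v,u)$ contributes to $S_{l+1}(c,c')$ only if no $H_{l+1}$-edge other than $cc'$ joins $K(v)$ to $K(u)$. Then the statuses of the cells of $K'$ that are not "none" are links different from $p$, as $p$ is incident only to $c,c'$, and distinct from each other, since a common status of $b(v)$ and $a(u)$ would give an edge $a(u)b(v)\ne cc'$ between $K(v)$ and $K(u)$. For $I\subset K'$ and distinct links $p_x\ni x$ ($x\in I$), different from $p$, the event "$p$ is realized, the status is $p_x$ for $x\in I$ and none on $K'\setminus I$" has probability at most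
$$\rho\nu\prod_{x\in I}\rho\nu\le\rho\nu(1-4\rho)^{-2}\prod_{x\in I}q_{p_x}\prod_{x\in K'\setminus I}(1-Q_x).$$
Sum over patterns as in Claim 13, using $\mathbb EF_x=1$ and $\omega_{l+1}\le\omega'$; then use $\rho\nu\le q_p/(1-4\rho)$:
$$\mathbb E[S_{l+1}(c,c')\mathbf 1_{p\text{ realized}}\mid\omega_l,H_l]\le\rho\nu(1-4\rho)^{-2}\sum_{v\in X,\,u\in Y,\,vu\notin E(G)}f_{p,c}(v)f_{p,c'}(u)\le(1-4\rho)^{-3}q_p\eta\le e^{32\rho}q_p\eta.$$
The middle inequality holds because at most $\eta|X||Y|$ pairs are nonadjacent.

**Step 2: later rounds.** Let $cc'\in E(H_{l'})$. No link of round $l'\to l'+1$ joins $c$ and $c'$, since they are at $H_{l'}$-distance $1$. If $(v,u)$ contributes to $S_{l'+1}(c,c')$, then it satisfies the conditions in the definition of $S_{l'}(c,c')$, and the event $\mathcal E$ of Claim 13 holds, for otherwise a new edge, different from $cc'$, would join $K(v)$ to $K(u)$. So Claim 13 gives $\mathbb E[S_{l'+1}(c,c')\mid\omega_{l'},H_{l'}]\le e^{32\rho}S_{l'}(c,c')$.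

**Step 3: total.** An edge created in round $l\to l+1$ goes through $T-l-1$ later rounds, so its factors multiply to at most $e^{32\rho T}=e^{32R}$. The expectations of $\sum_{p}q_p$ over all rounds add up to $\mathbb E|E(H_T)|$. Hence, by (8),
$$\mathbb E\sum_{cc'\in E(H_T)}S_T(c,c')\le e^{32R}\eta\,\mathbb E|E(H_T)|\le e^{32R}\eta\cdot2R\Theta_0=\frac R{500}\Theta_0.\tag{11}$$

**Step 4: $S_T$ misses little.** Let $cc'\in E(H_T)$. For $s=1$, $S_T(c,c')$ includes all nonadjacent pairs $(v,u)\in(c\times c')\cap U_0^2$. For $s=2$, $H_T$ is bipartite between $\mathcal Q_1$ and $\mathcal Q_2$. So a nonadjacent pair not counted has $v$ or $u$ in $c\cap c'$, or has $b(v)a(u)\in E(H_T)$. Pairs of the first kind have weight at most $2\cdot2\cdot M_T\kappa=4M_T\kappa$. For the second kind, given $v$ there are at most $\Delta$ cells $a(u)$, each meeting $c'$ in weight at most $M_T\kappa$, so the weight is at most $2\Delta M_T\kappa$. Thus for every $cc'\in E(H_T)$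
$$\sum_{v\in c\cap U_0,\,u\in c'\cap U_0,\,vu\in E(G)}\omega_T(v)\omega_T(u)\ge\omega_T(c)\omega_T(c')-S_T(c,c')-o(1).\tag{12}$$

**(f) Weights of unspoiled cells.** Suppose $c$ is incident to an edge of $H_T$ and was never spoiled. Right after the first round in which a link at $c$ is realized, $\mu_c=1$ gives $|\omega(c)-1|\le\iota$. In each later round, by (7) and $1-Q_c\ge\frac12$, the deviation $|\omega(c)-1|$ becomes at most twice its previous value plus $\iota$. Hence
$$|\omega_T(c)-1|\le2^T\iota=2^{-10}.\tag{13}$$

## 14. Picking one vertex per cell: end of the proof of Lemma 10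

**Step 1: pick.** Given $(\omega_T,H_T)$, each $c\in\mathcal Q_1$ independently picks at most one vertex, namely $v\in c\cap U_0$ with probability $\omega_T(v)/2$; this is possible since $\omega_T(c)\le2$. Let $P$ be the set of picked vertices. If $s=1$ let $F_0=P$. If $s=2$ let $F_0$ consist of the $v\in P$ with no other element of $P$ in $b(v)$. So every cell of $\mathcal Q$ contains at most one vertex of $F_0$, and $\mathbb E|F_0|\le\frac12\mathbb E\Theta_T\le\Theta_0$. Call an edge $vu$ of $G[F_0]$ *supported* if some $H_T$-edge joins $K(v)$ to $K(u)$. At most $2\Delta$ cells are $H_T$-adjacent to a cell of $K(v)$, so each $v\in F_0$ is in at most $2\Delta$ supported edges.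

**Step 2: adjacent vertices survive together.** Let $vu\in E(G[U_0])$. Then $a(v)\ne a(u)$ and, for $s=2$, $b(v)\ne b(u)$, so $u\notin b(v)$ and $v\notin b(u)$. For $s=2$ it is enough that $a(v)$ picks $v$, $a(u)$ picks $u$, and no other cell of $\mathcal Q_1$ picks a vertex of $b(v)\cup b(u)$:
$$\mathbb P(v,u\in F_0\mid\omega_T,H_T)\ge\frac14\omega_T(v)\omega_T(u)\prod_{c\in\mathcal Q_1\setminus\{a(v),a(u)\}}(1-y_c),\qquad y_c=\frac12\omega_T\big(c\cap(b(v)\cup b(u))\big).$$
Here $y_c\le M_T\kappa\le\frac12$ for large $n$, and $\sum_cy_c\le\frac12(2+2)=2$. The function $4^{-y}$ is convex and agrees with $1-y$ at $0$ and $\frac12$, so $1-y\ge4^{-y}$ on $[0,\frac12]$, and the product is at least $4^{-2}=\frac1{16}$. So the probability is at least $\frac1{64}\omega_T(v)\omega_T(u)$. For $s=1$ this is clear, with $\frac14$.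

**Step 3: many supported edges.** Let $Y_1$ be the number of $cc'\in E(H_T)$ for which there are adjacent vertices $v\in F_0\cap c$, $u\in F_0\cap c'$. For fixed $cc'$ the events $\{v,u\in F_0\}$, for adjacent $(v,u)\in c\times c'$, are pairwise disjoint, because each cell contains at most one vertex of $F_0$. So their probabilities add up, and by Step 2 and (12) the conditional probability that $cc'$ is counted is at least $\frac1{64}(\omega_T(c)\omega_T(c')-S_T(c,c')-o(1))$. At most $\Delta$ times the number of spoiled cells many edges of $H_T$ contain a cell that was ever spoiled. For the other edges, (13) gives $\omega_T(c)\omega_T(c')\ge(1-2^{-10})^2\ge0.99$. With (a), (8) and (11),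
$$\mathbb EY_1\ge\frac1{64}\Big(0.99\,\mathbb E|E(H_T)|-\frac R{500}\Theta_0-o(m/d)\Big)\ge\frac1{64}\big(0.2475-0.002-o(1)\big)R\,\Theta_0\ge\frac R{300}\Theta_0.$$
A pair $\{v,u\}$ arises from at most $2$ edges of $H_T$: $a(v)b(u)$ and $b(v)a(u)$ if $s=2$, and $a(v)a(u)$ if $s=1$. So the expected number of supported edges of $G[F_0]$ is at least $\frac R{600}\Theta_0$.

**Step 4: delete the unsupported edges.** Let $X_1$ be the set of endpoints of unsupported edges of $G[F_0]$. Adjacent vertices lie in different cells of $\mathcal Q_1$ and so are picked independently. By (10) and (2),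
$$\mathbb E|X_1|\le2\cdot\frac14e^{32R}d^{-2}e(G[U_0])\le\frac12e^{32R}\lambda\frac{|U_0|}d=\frac12e^{32R}\lambda\Theta_0=\frac{\Theta_0}{2\Delta}.$$

**Step 5: destroy the supported 4-cycles.** Let $X_2$ contain one vertex of each 4-cycle $v_1v_2v_3v_4$ of $G[F_0]$ all of whose edges are supported. For each such cycle choose $H_T$-edges $x_i^+x_{i+1}^-$ with $x_i^\pm\in K(v_i)$, indices modulo $4$.

*Cycles with $x_i^+=x_i^-=:x_i$ for all $i$.* The cells $x_1,\dots,x_4$ are distinct, since each contains at most one vertex of $F_0$. So $x_1x_2x_3x_4$ is a 4-cycle of $H_T$, and it determines $v_1v_2v_3v_4$, since $v_i$ is the only vertex of $F_0$ in $x_i$. There are at most $\#C_4(H_T)$ such cycles.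

*The other cycles.* Here $s=2$ and $x_i^+\ne x_i^-$ for some $i$; shifting indices we may assume $i=1$. So each such cycle yields at least one labeled quadruple with $K(v_1)=\{x_1^+,x_1^-\}$, that is, $v_1$ lies in the intersection of a cell of $\mathcal Q_1$ and one of $\mathcal Q_2$. Vertices of a common cell of $\mathcal Q_1$ are never both picked, and distinct cells pick independently. So the conditional expected number of such quadruples in $P$ is at most the sum of $\prod_i\omega_T(v_i)$ over all of them. Choose first $v_2$: total weight $\Theta_T\le2Lm/d$. Then $v_3$ lies in one of at most $2\Delta$ cells $H_T$-adjacent to a cell of $K(v_2)$, of total weight at most $4\Delta$. Likewise $v_4$ lies in one of at most $2\Delta$ cells $H_T$-adjacent to a cell of $K(v_3)$. Finally $v_1\in x_1^+\cap x_1^-$, where $x_1^+$ is $H_T$-adjacent to a cell of $K(v_2)$ and $x_1^-$ to a cell of $K(v_4)$. There are at most $(2\Delta)^2$ such pairs, and each intersection has weight at most $M_T\kappa$. The sum is $O(\kappa m/d)=o(m/d)$.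

By (9), $\mathbb E|X_2|\le3R\Delta^2\rho\,\Theta_0+o(m/d)$.

**Step 6: count.** Let $F=G[F_0\setminus(X_1\cup X_2)]$. All edges of $F$ are supported, because $X_1$ is removed. So a 4-cycle of $F$ would be one of those in Step 5, and it would have a vertex in $X_2$: hence $F$ is $C_4$-free. Each removed vertex destroys at most $2\Delta$ supported edges, so
$$\mathbb E\,e(F)\ge\frac R{600}\Theta_0-2\Delta\,\mathbb E(|X_1|+|X_2|)\ge\Big(\frac R{600}-1-6R\Delta^3\rho-o(1)\Big)\Theta_0\ge\Big(\frac R{600}-3\Big)\Theta_0=(k+2)\Theta_0,$$
since $6R\Delta^3\rho=\frac6{1000}$ and $R=600(k+5)$. Also $\mathbb E|F|\le\mathbb E|F_0|\le\Theta_0$. Therefore $\mathbb E[e(F)-(k+1)|F|]\ge\Theta_0>0$, and some outcome has $e(F)>(k+1)|F|\ge k|F|$. So $G$ has a $C_4$-free induced subgraph $F$ with $e(F)>k|F|$, contradicting $k$-goodness. This proves Lemma 10, and with it Theorem 2 and Corollary 3: the conjecture is true. $\blacksquare$
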